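\title{The characteristic polynomial of a one-cut $\beta$-ensemble at a soft edge}

\begin{abstract}
Let $\phi_N$ be the characteristic polynomial of the $\beta$-ensemble with potential $V$. We prove that for every $\beta>0$ and every one-cut regular polynomial $V$, and for a larger class of potentials that are analytic near the support of the equilibrium measure, the function $\phi_N e^{-NV}$, rescaled and normalized at a soft edge, converges in law to the stochastic Airy function. This answers a question of Lambert and Paquette. The proof transports the Gaussian $\beta$-ensemble, for which the result is known, to the $V$-ensemble by a deterministic analytic map. The density of this transport is a functional of order one of macroscopic smooth linear statistics, and these are asymptotically independent of the edge. The method also gives a central limit theorem for linear statistics jointly with the edge limit, a comparison of the joint law of the two edges with the Gaussian case, and the necessity of the scaling constant.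
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{$\beta$-ensembles and their soft edges}

Fix $\beta>0$. For a potential $V:\mathbb R\to\mathbb R$, the \emph{$\beta$-ensemble with potential $V$} is the random vector $\lambda=(\lambda_1,\dots,\lambda_N)\in\mathbb R^N$ with density
\begin{equation}\label{eq:density}
\frac{1}{\mathcal Z_{N,\beta,V}}\,e^{-\beta N\sum_{i=1}^N V(\lambda_i)}\prod_{i>j}|\lambda_i-\lambda_j|^\beta ,
\end{equation}
and its characteristic polynomial is $\phi_N(x)=\prod_{i=1}^N(x-\lambda_i)$. The empirical measure of the particles converges to the \emph{equilibrium measure} $\mu_V$, the minimizer among probability measures on $\mathbb R$ of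
\[
\mathcal I_V(\mu)=\int V\,d\mu-\frac12\iint\log|x-y|\,d\mu(x)\,d\mu(y).
\]

\begin{definition}\label{def:regular}
The potential $V$ is \emph{one-cut regular} if
\begin{enumerate}
\item[(i)] the support of $\mu_V$ is an interval $[a,b]$;
\item[(ii)] $\mu_V$ has a density $\rho_V$ that is continuous and positive on $(a,b)$;
\item[(iii)] the limits $s_b=\lim_{x\uparrow b}\pi\rho_V(x)/\sqrt{b-x}$ and $s_a=\lim_{x\downarrow a}\pi\rho_V(x)/\sqrt{x-a}$ exist in $(0,\infty)$;
\item[(iv)] $V(x)-\int\log|x-y|\,d\mu_V(y)$ is strictly larger off $[a,b]$ than its constant value on $[a,b]$.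
\end{enumerate}
The endpoints $a$ and $b$ are then called \emph{soft edges}.
\end{definition}

The case $V(x)=x^2$ is the Gaussian $\beta$-ensemble (G$\beta$E): $\mu_V$ is the semicircle law $\frac2\pi\sqrt{1-x^2}\,dx$ on $[-1,1]$, and $s_{\pm1}=2^{3/2}$. Every quadratic potential reduces to it by an affine change of variables; $V(x)=x^4$ is one-cut regular (Example~\ref{ex:quartic}) and does not.

Two normalizations are suggested by the equilibrium measure. First, by (iii), $N\mu_V([b-\epsilon,b])\sim\frac{2}{3\pi}s_bN\epsilon^{3/2}$ as $\epsilon\to0$. In the coordinate $z$ given by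
\begin{equation}\label{eq:xN}
x_N(z)=b+\frac{z}{s_b^{2/3}N^{2/3}}\quad\text{(right edge)},\qquad
x_N(z)=a-\frac{z}{s_a^{2/3}N^{2/3}}\quad\text{(left edge)},
\end{equation}
the predicted number of particles in $[-y,0]$ is $\frac{2}{3\pi}y^{3/2}$, which does not depend on $V$ or $N$. Second, $\frac1N\log|\phi_N(x)|$ should be close to $\int\log|x-y|\,d\mu_V(y)$, which on $[a,b]$ equals $V(x)$ up to an additive constant. Multiplying $\phi_N$ by $e^{-NV}$ removes the dependence on $x$ of this leading term, and dividing by the value at the edge removes the constant. We are led to the \emph{edge function}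
\begin{equation}\label{eq:SN}
\mathcal S_N(z)=\frac{\phi_N(x_N(z))\,e^{-NV(x_N(z))}}{\phi_N(x_N(0))\,e^{-NV(x_N(0))}} .
\end{equation}
For polynomial $V$ it is a random entire function with $\mathcal S_N(0)=1$ whose zeros are the rescaled particles, and one expects a limit that does not depend on $V$.

\subsection{The stochastic Airy function}

Let $B$ be a standard Brownian motion on $[0,\infty)$ with $B(0)=0$. For $z\in\mathbb C$ the stochastic Airy equation is
\[
\psi''(t)=\Big(t+z+\tfrac{2}{\sqrt\beta}B'(t)\Big)\psi(t),\qquad t\ge0,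
\]
understood in the integrated form
\[
\psi'(t)-\psi'(0)=\int_0^t(u+z)\psi(u)\,du+\tfrac{2}{\sqrt\beta}\Big(\psi(t)B(t)-\int_0^tB(u)\psi'(u)\,du\Big).
\]
Almost surely, for every $z$ the solutions with $\int_0^\infty|\psi(t)|^2\,dt<\infty$ form a one-dimensional space. Fix a nonzero such solution $\operatorname{SAi}_0$ for $z=0$, and for each $z$ let $\operatorname{SAi}_z$ be the square-integrable solution normalized by
\[
\lim_{t\to\infty}e^{z\sqrt t}\,\frac{\operatorname{SAi}_z(t)}{\operatorname{SAi}_0(t)}=1 .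
\]
Then
\[
\mathcal S(z)=\operatorname{SAi}_z(0)/\operatorname{SAi}_0(0)
\]
is a random entire function whose law does not depend on the choice of $\operatorname{SAi}_0$, and its zeros form the Airy$_\beta$ point process, in the orientation of the largest eigenvalues. If the noise is deleted, the equation is Airy's equation, the normalization is the asymptotic relation $\operatorname{Ai}(t+z)/\operatorname{Ai}(t)\sim e^{-z\sqrt t}$, and $\mathcal S(z)$ becomes $\operatorname{Ai}(z)/\operatorname{Ai}(0)$.

Let $\mathcal H$ be the space of entire functions with the metric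
\[
d(g_1,g_2)=\sum_{n\ge1}2^{-n}\min\Big(1,\sup_{|z|\le n}|g_1(z)-g_2(z)|\Big),
\]
which is complete and separable and induces uniform convergence on compact sets. We write $\Rightarrow$ for convergence in law. The following result is known, and we use it as a black box.

\begin{theorem}[Gaussian case]\label{thm:gauss}
For $V(x)=x^2$ and $x_N(z)=1+\frac{z}{2N^{2/3}}$, we have $\mathcal S_N\Rightarrow\mathcal S$ in $\mathcal H$.
\end{theorem}

This agrees with \eqref{eq:xN}, since $(2^{3/2})^{2/3}=2$. Lambert and Paquette \cite{LP} asked for a proof that, for a suitable class of potentials $V$, the function $\phi_N e^{-NV}$ converges weakly to the stochastic Airy function in a scaling limit at a soft edge. In the present notation: \emph{does $\mathcal S_N\Rightarrow\mathcal S$ hold in $\mathcal H$, at both edges, for every one-cut regular polynomial $V$ of even degree with positive leading coefficient?}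

The question asks for more than the convergence of the particles near the edge, because the zeros of a function do not see a factor $e^{cz}$. At the right edge,
\[
\mathcal S_N'(0)=\frac{1}{(s_bN)^{2/3}}\Big(\sum_{i}\frac{1}{b-\lambda_i}-NV'(b)\Big),
\]
a difference of two quantities of order $N^{1/3}$ to which the bulk of the particles contributes. This cancellation must be controlled up to an error $o(1)$.

\subsection{Results}

Let $\mathcal A$ be the class of continuous one-cut regular $V:\mathbb R\to\mathbb R$ that are real-analytic in a neighborhood of $[a,b]$ and satisfy $\liminf_{|x|\to\infty}V(x)/\log|x|>1$. One-cut regular polynomials belong to $\mathcal A$. For $V\in\mathcal A$ the constant $\mathcal Z_{N,\beta,V}$ is finite for large $N$, because $|x-y|\le(2+|x|)(2+|y|)$ bounds the unnormalized density by $\prod_i e^{-\beta NV(\lambda_i)}(2+|\lambda_i|)^{\beta(N-1)}$. The edge function is holomorphic on a disc $|z|<cN^{2/3}$. When $V$ is not entire, $\mathcal S_N\Rightarrow\mathcal S$ means that for each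 closed disc the restrictions converge in law in the supremum norm, and a bounded Lipschitz function of $\mathcal S_N$ means a bounded function that is Lipschitz for the supremum norm on a fixed closed disc; such a function is also Lipschitz for $d$.

\begin{theorem}\label{thm:main}
For every $\beta>0$, every $V\in\mathcal A$ (in particular every one-cut regular polynomial) and either edge, $\mathcal S_N\Rightarrow\mathcal S$, uniformly on compact subsets of $\mathbb C$.
\end{theorem}

An affine change of variables brings $[a,b]$ to $[-1,1]$ (Section~\ref{sec:reductions}), and then $d\mu_V=\frac1\pi h(x)\sqrt{1-x^2}\,dx$ with $h$ analytic near $[-1,1]$ and positive on it (Lemma~\ref{lem:structure}). Let $T_k$ and $U_k$ be the Chebyshev polynomials of the first and second kind.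

\begin{theorem}\label{thm:more}
Let $V\in\mathcal A$, normalized in parts \textup{(1)} and \textup{(2)} so that $[a,b]=[-1,1]$, and let $\mu=\mu_V$.
\begin{enumerate}
\item[(1)] \textup{(Independence and central limit theorem.)} Let $f:\mathbb R\to\mathbb R$ be real-analytic near $[-1,1]$ and bounded measurable elsewhere. Write $f=\sum_ka_kT_k$ on $[-1,1]$ and $w=\frac1h\sum_{k\ge1}a_kU_{k-1}$. Then
\[
\Big(\mathcal S_N,\ \sum_if(\lambda_i)-N\int f\,d\mu\Big)\Rightarrow(\mathcal S,\mathcal G),
\]
where $\mathcal G$ is Gaussian, independent of $\mathcal S$, with variance $\frac1{2\beta}\sum_{k\ge1}ka_k^2$ and mean $\big(\frac1\beta-\frac12\big)\int w'\,d\mu$. The same holds jointly for finitely many functions $f$.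
\item[(2)] \textup{(Two edges.)} Let $\mathcal S_N^R$ and $\mathcal S_N^L$ be the edge functions at the right and left edges. For every bounded Lipschitz function $\Phi$ of the pair,
\[
\mathbb E_V\,\Phi(\mathcal S_N^R,\mathcal S_N^L)-\mathbb E_{\mathrm{G}\beta\mathrm{E}}\,\Phi(\mathcal S_N^R,\mathcal S_N^L)\to0 .
\]
\item[(3)] \textup{(Sharp scaling.)} Let $V$ be a one-cut regular polynomial, and replace $x_N(z)$ in \eqref{eq:SN} by $b+c_NzN^{-2/3}$ with $c_N>0$. The convergence to $\mathcal S$ holds if and only if $c_N\to s_b^{-2/3}$.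
\end{enumerate}
\end{theorem}

Part (2) makes no claim about the joint limit law of the two edges; it shows only that the joint law is asymptotically the same as for the G$\beta$E. Multi-cut potentials, and edges where $\rho_V$ vanishes to higher order, are not treated.

\subsection{The method}\label{sec:method}

The proof compares ensembles and never returns to the definition of $\mathcal S$: beyond Theorem~\ref{thm:gauss} it uses only that $\mathcal S(0)=1$ and, in Theorem~\ref{thm:more}(3), that the Airy$_\beta$ process is almost surely nonempty. Join $V_0=x^2$ to $V_1=V$ by a path of potentials $V_t$ with equilibrium measures $\mu_t$ on $[-1,1]$, let $\Psi$ be the increasing map that pushes $\mu_t$ forward to $\mu_{t'}$, and apply $\Psi$ to every particle of the $V_t$-ensemble. Three facts are proved.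
\begin{enumerate}
\item[(A)] The edge function for $V_{t'}$ of the transported configuration is close to the edge function for $V_t$ of the original one (Section~\ref{sec:edge}).
\item[(B)] The $V_{t'}$-ensemble has density $C_Ne^{F}$ with respect to the transported $V_t$-ensemble, where $C_N$ is deterministic and $F$ is a quadratic function of the centered statistics $\sum_iT_k(\lambda_i)-N\int T_k\,d\mu_t$ with exponentially decaying coefficients of size $O(|t-t'|)$ (Section~\ref{sec:transport}).
\item[(C)] These statistics have uniform sub-Gaussian moments (Sections~\ref{sec:apriori} and~\ref{sec:linear}) and are asymptotically independent of the edge function (Section~\ref{sec:indep}).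
\end{enumerate}
Writing $\mathcal S_N^t$ for the edge function of $V_t$, these facts give
\[
\mathbb E_{t'}\big[\Phi(\mathcal S^{t'}_N)\big]\approx C_N\,\mathbb E_t\big[\Phi(\mathcal S_N^t)e^F\big]\approx\mathbb E_t\big[\Phi(\mathcal S^t_N)\big]\cdot C_N\,\mathbb E_t\big[e^F\big]\approx\mathbb E_t\big[\Phi(\mathcal S_N^t)\big].
\]
The exponential of a quadratic form in sub-Gaussian variables is under control only when its coefficients are small, so we go from $t=0$ to $t=1$ in finitely many short steps. Apart from Theorem~\ref{thm:gauss}, the proof uses only textbook facts on logarithmic potentials, Chebyshev polynomials, ordinary differential equations and weak convergence. Section~\ref{sec:example} shows why (C) holds in a case where everything is explicit.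

\section{A tilt that is a dilation}\label{sec:example}

Take $V(x)=x^2$ and the statistic $X=|\lambda|^2-N/4$, where $|\lambda|^2=\sum_i\lambda_i^2$ and $\int x^2\,d\mu_V=\frac14$. We show by hand that $X$ and $\mathcal S_N$ are asymptotically independent.

Fix $\tau\in\mathbb R$, let $N>|\tau|$ and $\vartheta=(1+\tau/N)^{-1/2}$. Multiplying the density \eqref{eq:density} by $e^{-\beta\tau|\lambda|^2}$ replaces $e^{-\beta N|\lambda|^2}$ by $e^{-\beta N|\lambda/\vartheta|^2}$. Substitute $\lambda\mapsto\vartheta\lambda$: Lebesgue measure contributes $\vartheta^N$ and the product of differences contributes $\vartheta^{\beta N(N-1)/2}$. So for bounded measurable $H$,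
\begin{equation}\label{eq:dilation}
\mathbb E\big[H(\lambda)e^{-\beta\tau|\lambda|^2}\big]=\vartheta^{\,N+\beta N(N-1)/2}\;\mathbb E\big[H(\vartheta\lambda)\big].
\end{equation}
Tilting the law by $e^{-\beta\tau X}$ is the same as moving each particle by $O(1/N)$.

With $H=1$, \eqref{eq:dilation} gives the Laplace transform of $X$:
\[
\log\mathbb E\,e^{-\beta\tau X}=\frac{\beta\tau N}4-\Big(\frac N2+\frac{\beta N(N-1)}4\Big)\log\Big(1+\frac\tau N\Big)\longrightarrow-\beta\tau\Big(\frac1{2\beta}-\frac14\Big)+\frac{(\beta\tau)^2}{2}\cdot\frac1{4\beta}.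
\]
Thus $X$ is asymptotically Gaussian with mean $\frac1{2\beta}-\frac14$ and variance $\frac1{4\beta}$. This matches Theorem~\ref{thm:more}(1): here $h=2$, $f=\frac12(T_0+T_2)$ and $w=\frac14U_1=\frac x2$.

Now let $H=\Phi(\mathcal S_N)$ with $\Phi$ bounded and Lipschitz on $\mathcal H$, and write $\mathcal S_N(z;\lambda)$ to show the configuration. We have $\prod_i(x-\vartheta\lambda_i)=\vartheta^N\phi_N(x/\vartheta)$ and $x_N(z)/\vartheta=x_N(z/\vartheta+o_N)$ with $o_N=2N^{2/3}(\vartheta^{-1}-1)$. Expressing $\phi_N(x_N(z)/\vartheta)$ and $\phi_N(1/\vartheta)$ through \eqref{eq:SN} and using $N(\vartheta^{-2}-1)=\tau$, we obtain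
\[
\mathcal S_N(z;\vartheta\lambda)=\frac{\mathcal S_N(z/\vartheta+o_N;\lambda)}{\mathcal S_N(o_N;\lambda)}\;e^{\tau(x_N(z)^2-1)} .
\]
Since $o_N=O(N^{-1/3})$, $\vartheta\to1$ and $x_N(z)\to1$, the map $g\mapsto g(\cdot/\vartheta+o_N)\,g(o_N)^{-1}e^{\tau(x_N^2-1)}$ tends to the identity uniformly on compact sets of functions with $g(0)=1$. The sequence $\mathcal S_N$ is tight by Theorem~\ref{thm:gauss}, so $d(\mathcal S_N(\cdot;\vartheta\lambda),\mathcal S_N(\cdot;\lambda))\to0$ in probability, and \eqref{eq:dilation} gives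
\[
\mathbb E\big[\Phi(\mathcal S_N)e^{-\beta\tau X}\big]-\mathbb E\big[\Phi(\mathcal S_N)\big]\,\mathbb E\big[e^{-\beta\tau X}\big]\to0\qquad\text{for every }\tau\in\mathbb R .
\]
The joint transform factorizes in the limit. The reason is a separation of scales: a tilt by a macroscopic statistic is undone by a displacement of size $N^{-1}$, and the edge function lives on the scale $N^{-2/3}$.

For general $V$ and $f$ there is no exact symmetry. The dilation $x\mapsto x/\vartheta\approx x+\frac\tau N\frac x2$ is replaced by $x\mapsto x+\frac\tau Nw(x)$ with $w$ as in Theorem~\ref{thm:more}(1), and \eqref{eq:dilation} holds up to error terms that are quadratic in the fluctuations of the particles. Most of the work below goes into bounding these terms.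

\section{The equilibrium measure and the interpolation}\label{sec:equilibrium}

\subsection{Reductions}\label{sec:reductions}

Replacing $V$ by $V(-\,\cdot)$ and $\lambda_i$ by $-\lambda_i$ turns the left edge into a right edge with the same constant; the characteristic polynomial changes by the sign $(-1)^N$, which cancels in \eqref{eq:SN}. So it suffices to treat the right edge. Next let $x=\frac{a+b}2+\omega y$ with $\omega=\frac{b-a}2$. In the variable $y$ the particles form the ensemble with potential $V(\frac{a+b}2+\omega y)\in\mathcal A$, whose equilibrium density is $\omega\rho_V(x)$ on $[-1,1]$. Its edge constant is $\omega^{3/2}s_b$, the point $x_N(z)$ corresponds to $y=1+z(\omega^{3/2}s_bN)^{-2/3}$, and the factor $\omega^N$ cancels in \eqref{eq:SN}. The edge function is unchanged. \emph{From now on $[a,b]=[-1,1]$.}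

\subsection{Chebyshev expansions on ellipses}\label{sec:cheb}

The map $u\mapsto z=\frac12(u+u^{-1})$ sends $\{|u|>1\}$ conformally onto $\mathbb C\setminus[-1,1]$. In this coordinate
\[
R(z):=\sqrt{z^2-1}=\tfrac12(u-u^{-1}),\qquad T_k(z)=\tfrac12(u^k+u^{-k}),\qquad U_{k-1}(z)R(z)=\tfrac12(u^k-u^{-k}),
\]
where $R(z)\sim z$ at infinity and $R(x\pm i0)=\pm i\sqrt{1-x^2}$ on $(-1,1)$. For $\varrho>1$ let $\mathcal E(\varrho)$ be the image of $\{1\le|u|<\varrho\}$: it is the open convex region bounded by the ellipse with foci $\pm1$ and sum of semi-axes $\varrho$. We use the following facts.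
\begin{enumerate}
\item[(C1)] On $\mathcal E(\varrho)$, $|T_k|\le\varrho^k$ and $|U_{k-1}|=|u^{k-1}+u^{k-3}+\dots+u^{1-k}|\le k\varrho^k$.
\item[(C2)] If $f$ is analytic on $\mathcal E(\varrho)$ and $|f|\le1$, then $f=\sum_{k\ge0}a_kT_k$ with $|a_k|\le2\varrho^{-k}$. If $K$ is analytic on $\mathcal E(\varrho)^2$ and $|K|\le1$, then $K(x,y)=\sum_{k,l\ge0}K_{kl}T_k(x)T_l(y)$ with $|K_{kl}|\le4\varrho^{-k-l}$. These are Cauchy's bounds for the Laurent coefficients in $u$ on the annulus $\varrho^{-1}<|u|<\varrho$.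
\item[(C3)] $T_k'=kU_{k-1}$, and $\frac1\pi\int_{-1}^1U_{k-1}U_{l-1}\sqrt{1-x^2}\,dx$ equals $\frac12$ if $k=l$ and $0$ otherwise.
\item[(C4)] For $k\ge1$ and $z\notin[-1,1]$,
\begin{equation}\label{eq:cauchyU}
\frac1\pi\int_{-1}^1\frac{U_{k-1}(y)\sqrt{1-y^2}}{z-y}\,dy=T_k(z)-U_{k-1}(z)R(z)=u^{-k}.
\end{equation}
Indeed, the right side is analytic off $[-1,1]$, continuous up to each side of the cut, vanishes at infinity, and has jump $-2iU_{k-1}(y)\sqrt{1-y^2}$ from the lower to the upper side; \eqref{eq:cauchyU} is Cauchy's formula on a contour shrunk to the cut.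
\end{enumerate}
For a differentiable $f$ we write $f[x,y]=\frac{f(x)-f(y)}{x-y}$ and $f[x,x]=f'(x)$. If $f$ is analytic on a convex set, then $f[x,y]=\int_0^1f'(y+s(x-y))\,ds$ is analytic in $(x,y)$ and bounded by $\sup|f'|$.

\subsection{Structure of the equilibrium measure}

For a probability measure $\mu$ on $[-1,1]$ put
\[
G(z)=\int\frac{d\mu(y)}{z-y},\qquad W(z)=\int\log|z-y|\,d\mu(y).
\]

\begin{lemma}\label{lem:structure}
Let $V\in\mathcal A$ with support $[-1,1]$, $\mu=\mu_V$, $\rho=\rho_V$.
\begin{enumerate}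
\item[(a)] For every $f\in C^1([-1,1])$,
\begin{equation}\label{eq:loop}
\int V'f\,d\mu=\frac12\iint f[x,y]\,d\mu(x)\,d\mu(y).
\end{equation}
\item[(b)] There is a function $h$, analytic near $[-1,1]$ and positive on $[-1,1]$, such that
\begin{equation}\label{eq:h}
V'-G=hR\ \text{ near }[-1,1],\qquad\rho(x)=\tfrac1\pi h(x)\sqrt{1-x^2},\qquad s_1=\sqrt2\,h(1).
\end{equation}
\item[(c)] $\rho$ is bounded, $G$ is bounded on $\mathbb C\setminus[-1,1]$, $W$ is Lipschitz on $\mathbb C$, and $V'(1)=\int\frac{d\mu(y)}{1-y}$.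
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By linearity let $f$ be real. Let $\mu^\epsilon$ be the push-forward of $\mu$ by $x\mapsto x+\epsilon f(x)$. For small $|\epsilon|$,
\[
\mathcal I_V(\mu^\epsilon)-\mathcal I_V(\mu)=\int\big[V(x+\epsilon f(x))-V(x)\big]d\mu(x)-\frac12\iint\log\big(1+\epsilon f[x,y]\big)\,d\mu(x)\,d\mu(y),
\]
and the derivative at the minimum $\epsilon=0$ vanishes.

(b) For $f(x)=\frac1{z-x}$ we have $f[x,y]=\frac1{(z-x)(z-y)}$, so \eqref{eq:loop} reads $\int\frac{V'(y)}{z-y}\,d\mu(y)=\frac12G(z)^2$. The left side equals $V'(z)G(z)-\int V'[z,y]\,d\mu(y)$ for $z$ near $[-1,1]$. Completing the square,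
\[
(V'-G)^2=q,\qquad q(z)=V'(z)^2-2\int V'[z,y]\,d\mu(y),
\]
where $q$ is analytic near $[-1,1]$ and real on the real line. Fix $x\in(-1,1)$ and let $\epsilon\downarrow0$. The imaginary part of $G(x+i\epsilon)$ is $-\pi$ times the Poisson integral of $\rho$, which tends to $\rho(x)$ by continuity. The numbers $V'(x+i\epsilon)-G(x+i\epsilon)$ are bounded, and each limit point has imaginary part $\pi\rho(x)>0$ and real square $q(x)$, so it equals $i\pi\rho(x)$. Hence $q(x)=-\pi^2\rho(x)^2<0$ on $(-1,1)$ by condition (ii) of Definition~\ref{def:regular}, and by (iii) the zeros of $q$ at $\pm1$ are simple. Thus $q/(z^2-1)$ is analytic near $[-1,1]$ and positive on $[-1,1]$; let $h$ be its positive analytic square root on a thin ellipse $\mathcal E(\varrho)$. The product $(V'-G-hR)(V'-G+hR)$ vanishes on the connected set $\mathcal E(\varrho)\setminus[-1,1]$, so one factor vanishes identically. The boundary values $V'(x)-G(x+i0)=i\pi\rho(x)$ and $R(x+i0)=i\sqrt{1-x^2}$ select the first factor and give the formulas for $\rho$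 and $s_1$.

(c) The bounds on $\rho$ and $G$ follow from \eqref{eq:h}. Since $\rho$ is bounded, $W$ is continuous on $\mathbb C$; off $[-1,1]$ it is smooth with $|\nabla W|=|G|$. So $|W(z)-W(z')|\le\sup|G|\,|z-z'|$ when the segment from $z$ to $z'$ meets $[-1,1]$ in at most one point, and for all $z,z'$ by continuity. Finally $G(z)\to V'(1)$ as $z\downarrow1$ by \eqref{eq:h}, and $G(z)\to\int\frac{d\mu(y)}{1-y}$ by monotone convergence.
\end{proof}

\begin{remark}
If one knows only that the density is positive almost everywhere on $(-1,1)$, the argument in (b), run at Lebesgue points, gives $\pi\rho=\sqrt{-q}$ almost everywhere. So for analytic $V$ a continuous version exists, and the content of Definition~\ref{def:regular}(ii) is that this version has no zero.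
\end{remark}

We recall the sufficiency of the Euler--Lagrange conditions. Let $\mu$ be a probability measure on $[-1,1]$ with bounded density, and suppose that $J=V-W-\ell$ vanishes on $[-1,1]$ and is nonnegative on $\mathbb R$ for some constant $\ell$. Then $\mu$ minimizes $\mathcal I_V$, because for a competitor $\nu$ of finite energy
\[
\mathcal I_V(\nu)-\mathcal I_V(\mu)=\int J\,d\nu-\frac12\iint\log|x-y|\,d(\nu-\mu)(x)\,d(\nu-\mu)(y),
\]
and the logarithmic energy $-\iint\log|x-y|$ of a signed measure of total mass zero is nonnegative.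

\begin{example}\label{ex:quartic}
Let $h=2U_0+\frac{2t}3U_2=2+\frac{2t}3(4x^2-1)$ with $t\in[0,1]$, and $d\mu=\frac1\pi h\sqrt{1-x^2}\,dx$. By \eqref{eq:cauchyU}, $G=2u^{-1}+\frac{2t}3u^{-3}\sim1/z$, so $\mu$ is a probability measure, and $G=2T_1+\frac{2t}3T_3-hR=V'-hR$ with $V=(1-t)x^2+\frac{2t}3x^4$. On the real line $(V-W)'=\operatorname{Re}(hR)$ vanishes on $(-1,1)$, is positive for $x>1$ and negative for $x<-1$. Hence $\mu=\mu_V$ and $V$ is one-cut regular with $s_1=2\sqrt2\,(1+t)$. The case $t=0$ is the G$\beta$E, and $t=1$ is $\frac23x^4$, the normalized form of $x^4$.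
\end{example}

\subsection{Interpolation and standing notation}\label{sec:notation}

Let $V_0=x^2$ and $V_1=V$, with equilibrium measures $\mu_0,\mu_1$, and let $\ell_0,\ell_1$ be the constant values of $V_0-W_0$ and $V_1-W_1$ on $[-1,1]$. For $t\in[0,1]$ put
\[
V_t=(1-t)V_0+tV_1,\qquad\mu_t=(1-t)\mu_0+t\mu_1,
\]
and define $\rho_t,h_t,G_t,W_t,\ell_t$ by the same convex combination ($h_0=2$), and $J_t=V_t-W_t-\ell_t$ on $\mathbb R$. Then $J_t=0$ on $[-1,1]$ and $J_t\ge\min(J_0,J_1)>0$ off $[-1,1]$. So $\mu_t$ is the equilibrium measure of $V_t$, $V_t\in\mathcal A$, and Lemma~\ref{lem:structure} applies to $V_t$ with the function $h_t$. We write $s_t=\sqrt2\,h_t(1)$, and $\mathbb P_t,\mathbb E_t,p_t,\mathcal Z_t$ for the law, expectation, density and normalizing constant of the ensemble with potential $V_t$. The linear path keeps the support fixed, which is why both ends were normalized to $[-1,1]$. By the growth condition and $W_t(x)\le\log(1+|x|)$, there are $\delta_0>0$ and $R_0\ge2$ such that for all $t$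
\begin{equation}\label{eq:growth}
V_t(x)\ge(1+2\delta_0)\log(2+|x|),\qquad J_t(x)\ge\delta_0\log(2+|x|)\qquad(|x|\ge R_0).
\end{equation}

Each use of Cauchy's estimate, and each summation of a Chebyshev series, costs a slightly smaller domain, so we fix a ladder of ellipses. Choose $r>1$ with $r^{12}\le2$ such that $V_1$ and $h_1$ are analytic and bounded on $\mathcal E(r^{12})$ and $\operatorname{Re}h_1\ge c>0$ there; then $|h_t|\ge\min(c,2)$ on $\mathcal E(r^{12})$ for all $t$. Put $\mathcal E_j=\mathcal E(r^j)$ and $\|f\|_j=\sup_{\mathcal E_j}|f|$, and $\|K\|_j=\sup_{\mathcal E_j^2}|K|$ for kernels. An analytic function is called \emph{real} if it is real at real points. Let $I_\eta=[-1-\eta,1+\eta]$, fix $\eta>0$ with $I_{2\eta}\subset\mathcal E_1$, and set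
\[
I=I_\eta,\qquad\Omega=I^N .
\]
For the ensemble $\mathbb P_t$ let
\[
L=\sum_i\delta_{\lambda_i},\qquad M=L-N\mu_t,\qquad X_f=\int f\,dM,\qquad X_k=X_{T_k},
\]
so that $X_0=0$. \emph{Constants $C,c,N_0$ may change from line to line and do not depend on $N$ or on $t\in[0,1]$.} They depend only on $\beta$, $r$, $\eta$, on bounds for $V_t,h_t,1/h_t$ on $\mathcal E_{12}$ and for $G_t$, on \eqref{eq:growth} and on the lower bound $J_t\ge\min(J_0,J_1)$, all of which are uniform in $t$. When one value of $t$ is involved we drop it from the notation.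

\section{A priori concentration and absence of outliers}\label{sec:apriori}

The density \eqref{eq:density} is $\exp(-\beta N^2\mathcal I_V)$ of the empirical measure with the diagonal removed, so one would like to complete the square and see the logarithmic energy of $M$ in the exponent. Point masses have infinite energy. We therefore smear each particle over a circle of radius $1/N$ in the complex plane, whose potential is explicit: if $\nu$ is the uniform probability measure on the circle of center $x$ and radius $\epsilon$, then $\int\log|z-v|\,d\nu(v)=\log\max(|z-x|,\epsilon)$.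

\begin{lemma}\label{lem:apriori}
For $N\ge N_0$ there is a continuous function $D:\mathbb R^N\to[0,\infty)$ such that
\begin{equation}\label{eq:apriori}
p(\lambda)\le\exp\Big(CN\log N-\beta N\sum_iJ(\lambda_i)-\frac\beta2D(\lambda)^2\Big)
\end{equation}
and, for every Lipschitz $f:\mathbb C\to\mathbb C$ supported in $\{|z|\le4\}$,
\begin{equation}\label{eq:lipD}
\Big|\sum_if(\lambda_i)-N\int f\,d\mu\Big|\le C\|\nabla f\|_\infty\,(1+D(\lambda)).
\end{equation}
\end{lemma}

\begin{proof}
Let $\Sigma=\iint\log|x-y|\,d\mu\,d\mu=\int W\,d\mu$. Since $V=W+\ell$ on $[-1,1]$, $\mathcal I_V(\mu)=\ell+\frac12\Sigma$.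

\emph{Lower bound for $\mathcal Z$.} Restrict the integral to $[-1,1]^N$ and apply Jensen's inequality with the probability density $\prod_i\rho(\lambda_i)$:
\[
\log\mathcal Z\ge-\beta N^2\int V\,d\mu+\beta\frac{N(N-1)}2\Sigma-N\int\rho\log\rho\,dx\ge-\beta N^2\Big(\ell+\frac12\Sigma\Big)-CN .
\]

\emph{The function $D$.} Let $\nu_i$ be the uniform probability measure on the circle of center $\lambda_i$ and radius $1/N$, let $\tilde L=\sum_i\nu_i$, $\tilde M=\tilde L-N\mu$, and $\mathcal U(z)=-\int\log|z-v|\,d\tilde M(v)$. The function $\mathcal U$ is Lipschitz, because $W$ and the potentials of the circles are. As $\tilde M$ has total mass zero, $\mathcal U(z)=-\int\log|1-v/z|\,d\tilde M(v)=O(|z|^{-1})$ and $\nabla\mathcal U=O(|z|^{-2})$ at infinity. From $-\Delta\mathcal U=2\pi\tilde M$ we get $\int f\,d\tilde M=\frac1{2\pi}\int\nabla f\cdot\nabla\mathcal U$ for smooth compactly supported $f$, and by mollification for Lipschitz compactly supported $f$. Apply this to $\mathcal U$ times a smooth cutoff at scale $n$;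 the term where the gradient falls on the cutoff is $O(n^{-2})$, so in the limit
\[
D^2:=-\iint\log|u-v|\,d\tilde M(u)\,d\tilde M(v)=\int\mathcal U\,d\tilde M=\frac1{2\pi}\int|\nabla\mathcal U|^2\ge0 .
\]
Expanding $\tilde M$ in the first expression shows that $D^2$ is continuous in $\lambda$. By the Cauchy--Schwarz inequality, $|\int f\,d\tilde M|\le C\|\nabla f\|_{L^2}D\le C\|\nabla f\|_\infty D$ for $f$ supported in $\{|z|\le4\}$, and $|\sum_if(\lambda_i)-\int f\,d\tilde L|\le N\cdot N^{-1}\|\nabla f\|_\infty$. This proves \eqref{eq:lipD}.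

\emph{Upper bound for the weight.} Using $\int\log|z-v|\,d\nu_j(v)\ge\log|z-\lambda_j|$ once in each variable gives $\log|\lambda_i-\lambda_j|\le\iint\log|u-v|\,d\nu_i\,d\nu_j$, while $\iint\log|u-v|\,d\nu_i\,d\nu_i=-\log N$. With $\tilde L=N\mu+\tilde M$,
\[
\sum_{i<j}\log|\lambda_i-\lambda_j|\le\frac12\iint\log|u-v|\,d\tilde L\,d\tilde L+\frac N2\log N=\frac{N^2}2\Sigma+N\int W\,d\tilde M-\frac12D^2+\frac N2\log N .
\]
Since $W$ is Lipschitz, $\int W\,d\tilde M\le\sum_iW(\lambda_i)+C-N\Sigma$. As $V-W=J+\ell$, the logarithm of the unnormalized density is at most $-\beta N^2(\ell+\frac12\Sigma)-\beta N\sum_iJ(\lambda_i)-\frac\beta2D^2+CN\log N$. The terms of order $N^2$ cancel against the lower bound for $\mathcal Z$.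
\end{proof}

All later estimates take place on $\Omega=I^N$, where $V$ is analytic, so we need $\mathbb P(\Omega)\to1$. The bound \eqref{eq:apriori} does not give this directly: it loses a factor $e^{CN\log N}$, while one particle outside $I$ gains only $e^{-cN}$. We condition on the other $N-1$ particles, which by \eqref{eq:apriori} are close to equilibrium, and examine the conditional law of one particle. This is where condition (iv) of Definition~\ref{def:regular} is used.

\begin{lemma}\label{lem:outliers}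
For every $\eta'>0$ there is $c=c(\eta')>0$ such that $\mathbb P(\exists i:\lambda_i\notin I_{\eta'})\le e^{-cN}$ for all large $N$.
\end{lemma}

\begin{proof}
\emph{A good set.} By \eqref{eq:growth} and $J\ge0$, $\int e^{-\beta NJ/2}\,dx\le C$ for $N\ge N_0$. Let
\[
\mathcal K_N=\Big\{D\le K_0\sqrt{N\log N},\ \ \sum_iJ(\lambda_i)\le K_0\log N\Big\}.
\]
Integrating \eqref{eq:apriori} over each of the two ways to leave $\mathcal K_N$ gives
\[
\mathbb P(\mathcal K_N^c)\le C^Ne^{CN\log N}\big(e^{-\beta K_0^2N\log N/2}+e^{-\beta K_0N\log N/2}\big)\le2e^{-N\log N}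
\]
for $K_0$ large. The set $\mathcal K_N$ is closed, and bounded because $J\ge0$ and $J\to\infty$ at infinity. Let $\mathcal K_N'$ be its projection on the coordinates $(\lambda_2,\dots,\lambda_N)$, a compact set with $\mathbb P((\lambda_2,\dots,\lambda_N)\notin\mathcal K_N')\le\mathbb P(\mathcal K_N^c)$. We have $J\ge c\log(2+|x|)$ for $|x|\ge2$, by \eqref{eq:growth} and by positivity and continuity of $\min(J_0,J_1)$ on $2\le|x|\le R_0$. So on $\mathcal K_N'$,
\begin{equation}\label{eq:good}
\sum_{j\ge2,\ |\lambda_j|>2}\log(2+|\lambda_j|)\le C\log N,\qquad\Big|\sum_{j\ge2}f(\lambda_j)-N\int f\,d\mu\Big|\le C\|\nabla f\|_\infty\sqrt{N\log N}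
\end{equation}
for $f$ as in \eqref{eq:lipD}; in the second bound the omitted particle contributes at most $\|f\|_\infty\le8\|\nabla f\|_\infty$.

Fix $(\lambda_2,\dots,\lambda_N)\in\mathcal K_N'$ and let $\Pi(x)=e^{-\beta NV(x)}\prod_{j\ge2}|x-\lambda_j|^\beta$. The conditional density of $\lambda_1$ is $\Pi/\int\Pi$. Let $\chi$ be smooth on $\mathbb C$, $0\le\chi\le1$, equal to $1$ on $|z|\le2$ and supported in $|z|\le3$.

\emph{The denominator.} Jensen's inequality with $\mu$ gives $\log\int\Pi\ge-\beta N\int V\,d\mu+\beta\sum_{j\ge2}W(\lambda_j)-C$. For real $|x|\ge2$ we have $W(x)\ge\log(|x|-1)\ge0$, so $W\ge\chi W$ on $\mathbb R$, and \eqref{eq:good} gives $\sum_{j\ge2}W(\lambda_j)\ge N\int W\,d\mu-C\sqrt{N\log N}$. Since $\int(V-W)\,d\mu=\ell$,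
\[
\log\int\Pi\ge-\beta N\ell-C\sqrt{N\log N}.
\]

\emph{Large $x$.} Fix $R_1\ge R_0$ with $\delta_0\log(2+R_1)\ge|\ell_t|+1$ for all $t$. We have $|x-y|\le2+|x|$ for $|y|\le2$ and $|x-y|\le(2+|x|)(2+|y|)$ in general, so $\sum_{j\ge2}\log|x-\lambda_j|\le N\log(2+|x|)+C\log N$ by \eqref{eq:good}. With \eqref{eq:growth},
\[
\frac{\int_{|x|>R_1}\Pi}{\int\Pi}\le e^{\beta N\ell+o(N)}\int_{|x|>R_1}(2+|x|)^{-2\beta\delta_0N}dx\le Ce^{\beta N\ell+o(N)}(2+R_1)^{-\beta\delta_0N}\le e^{-\beta N+o(N)}.
\]

\emph{Moderate $x$.} Let $|x|\le R_1$. The function $\log|x-\cdot|$ is not Lipschitz, but we need only an upper bound, so we replace it by $g_x(v)=\frac12\log(|x-v|^2+\epsilon^2)\ge\log|x-v|$ with $\epsilon\in(0,1)$. The functions $\chi g_x$ are Lipschitz with a constant $C_\epsilon$ independent of $x$, and $(1-\chi)g_x$ vanishes on $[-2,2]$ and is at most $\log(R_1+1+|y|)\le C\log(2+|y|)$ at real $y$. By \eqref{eq:good},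
\[
\sum_{j\ge2}\log|x-\lambda_j|\le N\int g_x\,d\mu+C_\epsilon\sqrt{N\log N}\le NW(x)+C\epsilon N+C_\epsilon\sqrt{N\log N},
\]
because $\int g_x\,d\mu-W(x)\le\sup\rho\int_{\mathbb R}\frac12\log(1+\epsilon^2/y^2)\,dy=\pi\epsilon\sup\rho$. Hence $\Pi(x)/\int\Pi\le\exp(-\beta NJ(x)+C\epsilon N+o(N))$ uniformly in $|x|\le R_1$. The minimum $j_0$ of $\min(J_0,J_1)$ on $\{1+\eta'\le|x|\le R_1\}$ is positive. Choosing $C\epsilon\le\beta j_0/2$, the conditional probability of $1+\eta'<|\lambda_1|\le R_1$ is at most $2R_1e^{-\beta j_0N/2+o(N)}$.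

Thus $\mathbb P(\lambda_1\notin I_{\eta'})\le e^{-cN}$, and a union bound over the exchangeable particles completes the proof.
\end{proof}

\section{Changes of variables and linear statistics}\label{sec:linear}

\subsection{The basic identity}

Both the transport and the tilt of Section~\ref{sec:example} apply one map to all the particles. The next lemma expands the resulting density ratio in powers of the fluctuation measure $M$.

\begin{lemma}\label{lem:cov}
Let $t,t'\in[0,1]$, let $\varphi$ be real analytic near $I$ with $\varphi'>0$ on $I$, and let $K(x,y)=\log\varphi[x,y]$. Write $\varphi(\lambda)=(\varphi(\lambda_1),\dots,\varphi(\lambda_N))$ and $M=L-N\mu_t$. For bounded measurable $H$,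
\begin{equation}\label{eq:cov}
\mathbb E_{t'}\big[H(\lambda);\lambda\in\varphi(I)^N\big]=\frac{\mathcal Z_t}{\mathcal Z_{t'}}\,\mathbb E_t\big[\mathbf 1_\Omega H(\varphi(\lambda))e^{\mathcal L}\big],
\end{equation}
where
\begin{gather}
\mathcal L=\beta N^2A_0+\beta N\int A_1\,dM+\frac\beta2\iint K\,dM\,dM+\Big(1-\frac\beta2\Big)\int\log\varphi'\,dL,\label{eq:L}\\
A_0=-\int(V_{t'}\circ\varphi-V_t)\,d\mu_t+\frac12\iint K\,d\mu_t\,d\mu_t,\qquad A_1=-(V_{t'}\circ\varphi-V_t)+\int K(\cdot,y)\,d\mu_t(y).\notag
\end{gather}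
\end{lemma}

\begin{proof}
The map $\lambda\mapsto\varphi(\lambda)$ is a diffeomorphism of $\Omega$ onto $\varphi(I)^N$ with Jacobian $\prod_i\varphi'(\lambda_i)$, so \eqref{eq:cov} holds with $\frac{\mathcal Z_t}{\mathcal Z_{t'}}e^{\mathcal L}=p_{t'}(\varphi(\lambda))\prod_i\varphi'(\lambda_i)/p_t(\lambda)$. Since $K$ is symmetric and $K(x,x)=\log\varphi'(x)$, we have $\sum_{i<j}K(\lambda_i,\lambda_j)=\frac12\iint K\,dL\,dL-\frac12\int\log\varphi'\,dL$. Therefore
\[
\mathcal L=-\beta N\int(V_{t'}\circ\varphi-V_t)\,dL+\frac\beta2\iint K\,dL\,dL+\Big(1-\frac\beta2\Big)\int\log\varphi'\,dL,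
\]
and \eqref{eq:L} follows by substituting $L=N\mu_t+M$ in the first two terms.
\end{proof}

The dangerous term in \eqref{eq:L} is the linear one, which carries a factor $N$. We use the lemma in two ways: with $t'=t$ and $\varphi=\mathrm{id}+O(1/N)$ chosen so that $NA_1$ is a prescribed function, and with the transport map, for which $A_1$ is constant.

\subsection{The master operator}

For $t'=t$ and $\varphi=\mathrm{id}+\theta w$, the term of first order in $\theta$ of $A_1$ is $-\theta\,\Xi w$, where
\[
\Xi w(x)=V'(x)w(x)-\int w[x,y]\,d\mu(y).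
\]
To prescribe $A_1$ we must invert $\Xi$, up to constants, which $M$ does not see.

\begin{lemma}\label{lem:xi}
Let $1\le j\le10$, let $f=\sum_ka_kT_k$ be real and bounded analytic on $\mathcal E_{j+1}$, and let $w=\frac1h\sum_{k\ge1}a_kU_{k-1}$. Then $w$ is real analytic on $\mathcal E_j$, $\|w\|_j\le C\|f\|_{j+1}$, and $\Xi w=f-a_0$ on $\mathcal E_j$.
\end{lemma}

\begin{proof}
By (C1) and (C2), $\|a_kU_{k-1}\|_j\le2\|f\|_{j+1}kr^{-k}$, which is summable, and $|h|\ge c$. For $z\in\mathcal E_j\setminus[-1,1]$, \eqref{eq:h} and \eqref{eq:cauchyU} give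
\[
\Xi w(z)=(V'-G)(z)\,w(z)+\int\frac{w(y)\,d\mu(y)}{z-y}=\sum_{k\ge1}a_k\big(U_{k-1}R+T_k-U_{k-1}R\big)(z)=f(z)-a_0 .
\]
Both sides are analytic on $\mathcal E_j$.
\end{proof}

We write $w=\Xi^{-1}f$. The division by $h$ is where positivity of the density in the interior and the square-root behavior at both edges enter: if $h$ had a zero on $[-1,1]$, then already $\Xi^{-1}T_1=1/h$ would be unbounded on the support.

\begin{lemma}\label{lem:small}
There are constants $c_0,C_1>0$ with the following property. Let $j\in\{2,5,8\}$, let $f$ be real analytic on $\mathcal E_{j+2}$ with $\|f\|_{j+2}\le1$, let $w=\Xi^{-1}f$, $|\tau|\le c_0N$, $\theta=\tau/N$ and $\varphi=\mathrm{id}+\theta w$. Then $\varphi'\ge\frac12$ on $I$, and in Lemma~\ref{lem:cov} with $t'=t$,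
\begin{equation}\label{eq:small}
|A_0|\le C\theta^2,\qquad A_1=-\theta(f-a_0)+\theta^2g\ \text{ with }\|g\|_j\le C,\qquad\|K\|_j+\|\log\varphi'\|_j\le C|\theta|.
\end{equation}
Moreover $\mathbb E[\mathbf 1_\Omega e^{\mathcal L}]\le1$, and on $\Omega$
\begin{equation}\label{eq:tilt}
|\mathcal L+\beta\tau X_f|\le C_1(\tau^2+|\tau|)+\frac\beta2\Big|\iint K\,dM\,dM\Big| .
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:xi}, $\|w\|_{j+1}\le C$. By Cauchy's estimate $\|w'\|_j\le C$, and by convexity $|w[x,y]|\le C$ on $\mathcal E_j^2$. For $c_0$ small, $x+s\theta w(x)\in\mathcal E_{j+1}$ whenever $x\in\mathcal E_j$ and $s\in[0,1]$, and $|\theta w[x,y]|\le\frac12$ on $\mathcal E_j^2$. So $\varphi'\ge\frac12$ on $I$, and $K=\log(1+\theta w[x,y])$ is analytic on $\mathcal E_j^2$ with $|K|\le C|\theta|$ and $|K-\theta w[x,y]|\le C\theta^2$. Taylor's formula gives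
\begin{equation}\label{eq:taylor}
V\circ\varphi-V-\theta V'w=\theta^2w^2\int_0^1(1-s)V''(x+s\theta w)\,ds,
\end{equation}
which is $O(\theta^2)$ on $\mathcal E_j$. The first-order term of $A_0$ is $\theta\big(-\int V'w\,d\mu+\frac12\iint w[x,y]\,d\mu\,d\mu\big)=0$ by \eqref{eq:loop}, and that of $A_1$ is $-\theta\,\Xi w=-\theta(f-a_0)$. This proves \eqref{eq:small}. On $\Omega$ we have $\beta N\int A_1\,dM=-\beta\tau X_f+\beta\frac{\tau^2}NX_g$ with $|X_g|\le2N\|g\|_j$, $\beta N^2|A_0|\le C\tau^2$, and $|\int\log\varphi'\,dL|\le CN|\theta|=C|\tau|$; this is \eqref{eq:tilt}. Finally \eqref{eq:cov} with $H=1$ gives $\mathbb E[\mathbf 1_\Omega e^{\mathcal L}]=\mathbb P(\lambda\in\varphi(I)^N)\le1$.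
\end{proof}

\subsection{Exponential moments}

By (C2), every analytic linear or quadratic statistic is a rapidly convergent series in the $X_k$, so one weighted sum of squares controls them all. Let
\[
Y'=\sum_{k\ge1}r^{-9k}X_k^2,\qquad Y=\sum_{k\ge1}r^{-15k}X_k^2\le Y' .
\]

\begin{lemma}\label{lem:Ybounds}
On $\Omega$, for analytic $f$ and $K$ and every $m\ge0$,
\begin{gather}
\Big|\iint K\,dM\,dM\Big|\le C\min\big(\|K\|_2(1+D)^2,\ \|K\|_5Y',\ \|K\|_8Y\big),\qquad Y'\le C(1+D)^2,\label{eq:Yb1}\\
|X_f|\le C\|f\|_8Y^{1/2},\qquad\sum_{k>m}r^{-8k}|X_k|\le Cr^{-m/2}Y^{1/2}.\label{eq:Yb2}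
\end{gather}
\end{lemma}

\begin{proof}
Let $\chi_1$ be smooth with compact support in $\mathcal E_1\subset\{|z|\le4\}$ and equal to $1$ on $I$. By Cauchy's estimate on the support of $\chi_1$, $\|\nabla(\chi_1T_k)\|_\infty\le C\|T_k\|_1\le Cr^k$, so \eqref{eq:lipD} gives $|X_k|\le Cr^k(1+D)$ on $\Omega$. This yields the bound on $Y'$ and $\sum_kr^{-2k}|X_k|\le C(1+D)$. Writing $r^{-5k}=r^{-k/2}r^{-9k/2}$ and $r^{-8k}=r^{-k/2}r^{-15k/2}$, the Cauchy--Schwarz inequality gives $\sum_kr^{-5k}|X_k|\le C\sqrt{Y'}$ and the second bound in \eqref{eq:Yb2}. The Chebyshev expansions converge uniformly on $I$ and $X_0=0$, so by (C2) $|X_f|\le2\|f\|_j\sum_{k\ge1}r^{-jk}|X_k|$ and $|\iint K\,dM\,dM|\le4\|K\|_j\big(\sum_{k\ge1}r^{-jk}|X_k|\big)^2$.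
\end{proof}

By \eqref{eq:tilt}, the Laplace transform of $X_f$ is controlled as soon as the quadratic term $\iint K\,dM\,dM$, of size $\frac{|\tau|}N$ times the square of the fluctuations, is controlled. This suggests a bootstrap. The a priori bound $D^2=O(N\log N)$ makes the quadratic term $O(|\tau|\log N)$ and gives fluctuations of order $\log N$; fed back, this makes the quadratic term $O(|\tau|)$ and gives fluctuations of order one.

\begin{proposition}\label{prop:moments}
There are $\varepsilon_0>0$, $C_0$ and $N_0$ such that $\mathbb E_t[\mathbf 1_\Omega e^{\varepsilon_0Y}]\le C_0$ for all $N\ge N_0$ and $t\in[0,1]$.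
\end{proposition}

\begin{proof}
\emph{One round of the bootstrap.} Let $j\in\{2,5\}$, $\Lambda\ge C_1$, and let $\mathcal B\subset\Omega$ be an event on which $\frac\beta2|\iint K\,dM\,dM|\le\Lambda|\tau|$ for all $f,\tau$ admissible in Lemma~\ref{lem:small} with this $j$. Let $e_k=r^{-(j+2)k}T_k$, so that $\|e_k\|_{j+2}\le1$. We claim that there are $\varepsilon_1,C_2>0$, independent of $\Lambda$ and $\mathcal B$, with
\begin{equation}\label{eq:round}
\mathbb E\Big[\mathbf 1_{\mathcal B}\exp\Big(\varepsilon\sum_{k\ge1}r^{-k}X_{e_k}^2\Big)\Big]\le e^{C_2\varepsilon\Lambda^2}+2\qquad(0<\varepsilon\le\varepsilon_1).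
\end{equation}
By Lemma~\ref{lem:small}, $\mathbb E[\mathbf 1_{\mathcal B}e^{-\beta\tau X_f}]\le\exp(C_1\tau^2+2\Lambda|\tau|)$ for $|\tau|\le c_0N$. Let $c_1=\min(\frac{c_0}2,\frac\beta{2C_1})$. Since $|X_f|\le2N$ on $\Omega$, only levels $x\le2N$ matter, and for these $\tau=\pm c_1x$ is admissible. Markov's inequality gives
\[
\mathbb P(\mathcal B,|X_f|>x)\le2\exp\big(-\beta c_1x^2+C_1c_1^2x^2+2\Lambda c_1x\big)\le2e^{-\beta c_1x^2/4}\qquad(x\ge x_0:=8\Lambda/\beta).
\]
For $0<\alpha\le\beta c_1/8$ it follows that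
\[
\mathbb E\big[\mathbf 1_{\mathcal B}e^{\alpha X_f^2}\big]\le e^{\alpha x_0^2}+\int_{x_0}^\infty2\alpha x\,e^{\alpha x^2}\cdot2e^{-2\alpha x^2}dx\le e^{\alpha x_0^2}+2 .
\]
The weights $(r-1)r^{-k}$, $k\ge1$, sum to $1$, so by convexity of the exponential the left side of \eqref{eq:round} is at most $\sup_k\mathbb E[\mathbf 1_{\mathcal B}\exp(\frac\varepsilon{r-1}X_{e_k}^2)]$. This proves \eqref{eq:round} with $\varepsilon_1=(r-1)\beta c_1/8$ and $C_2=64/(\beta^2(r-1))$. The sum in \eqref{eq:round} is $Y'$ for $j=2$ and $Y$ for $j=5$.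

Let $C_3$ be such that $Y\le C_3(1+D^2)$ on $\Omega$, by \eqref{eq:Yb1}, and let $\varepsilon_0=\min(\frac{\varepsilon_1}2,\frac\beta{4C_3})$. We split $\Omega$ into three events.

\emph{Large $D$.} By \eqref{eq:apriori} and $J\ge0$,
\[
\mathbb E\big[\mathbf 1_\Omega e^{\varepsilon_0Y};D>K_1\sqrt{N\log N}\big]\le|I|^Ne^{\beta/4}\exp\big(CN\log N-\tfrac\beta4K_1^2N\log N\big)\le1
\]
for a fixed large $K_1$ and $N$ large. Let $\mathcal B=\Omega\cap\{D\le K_1\sqrt{N\log N}\}$.

\emph{First round, $j=2$.} On $\mathcal B$, \eqref{eq:Yb1} and \eqref{eq:small} give $\frac\beta2|\iint K\,dM\,dM|\le C\frac{|\tau|}N(1+D)^2\le C_4|\tau|\log N$. Take $\Lambda=C_4\log N$, $\varepsilon=2\varepsilon_0$ in \eqref{eq:round}, and let $C_5=2C_2C_4^2+1$. Since $Y\le Y'$,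
\[
\mathbb E\big[\mathbf 1_{\mathcal B}e^{\varepsilon_0Y};Y'>C_5\log^2N\big]\le e^{-\varepsilon_0C_5\log^2N}\,\mathbb E\big[\mathbf 1_{\mathcal B}e^{2\varepsilon_0Y'}\big]\le3e^{-\varepsilon_0\log^2N}.
\]

\emph{Second round, $j=5$.} On $\mathcal B'=\mathcal B\cap\{Y'\le C_5\log^2N\}$, \eqref{eq:Yb1} and \eqref{eq:small} give $\frac\beta2|\iint K\,dM\,dM|\le C\frac{|\tau|}NY'\le C_1|\tau|$ for $N$ large. With $\Lambda=C_1$, \eqref{eq:round} gives $\mathbb E[\mathbf 1_{\mathcal B'}e^{\varepsilon_0Y}]\le e^{C_2\varepsilon_0C_1^2}+2$.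
\end{proof}

Since $\mathbb P(\Omega)\to1$ by Lemma~\ref{lem:outliers}, we record three consequences: $Y$ is tight; $X_f$ is tight whenever $\|f\|_8<\infty$; and, for each fixed $C'$,
\begin{equation}\label{eq:L2}
\mathbf 1_\Omega\,e^{C'\sqrt Y+\varepsilon_0(1+Y)/4}\quad\text{is bounded in }L^2(\mathbb P_t)\text{ uniformly in }N\ge N_0,
\end{equation}
because $2C'\sqrt Y\le\frac{\varepsilon_0}2Y+2C'^2/\varepsilon_0$. A sequence bounded in $L^2$ is uniformly integrable.

\section{The edge function under maps}\label{sec:edge}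

We first replace $\mathcal S_N$ by an entire function in product form. Let $\sigma_N=(s_tN)^{2/3}$ and $\kappa_N=NV_t'(1)/\sigma_N$. Almost surely no $\lambda_i$ equals $1$, and we set
\[
\widehat{\mathcal S}^{\,t}_N(z;\lambda)=e^{-\kappa_Nz}\prod_i(1+z\xi_i)=e^{\alpha z}\prod_iE(z\xi_i),
\]
where
\[
\xi_i=\frac1{\sigma_N(1-\lambda_i)},\qquad\alpha=\sum_i\xi_i-\kappa_N,\qquad E(v)=(1+v)e^{-v}.
\]
Since $\phi_N(1+z/\sigma_N)/\phi_N(1)=\prod_i(1+z\xi_i)$, the edge function $\mathcal S_N^t$ of $V_t$ satisfies
\begin{equation}\label{eq:hat}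
\mathcal S_N^t(z)/\widehat{\mathcal S}_N^{\,t}(z)=\exp\big(-N\big[V_t(1+z/\sigma_N)-V_t(1)-V_t'(1)z/\sigma_N\big]\big)=1+O(N^{-1/3}),
\end{equation}
deterministically and uniformly on compact sets, as $N/\sigma_N^2=O(N^{-1/3})$. If either function is tight, their difference tends to $0$ in probability uniformly on compact sets. So $\widehat{\mathcal S}_N^{\,t}\Rightarrow\mathcal S$ in $\mathcal H$ implies $\mathcal S_N^t\Rightarrow\mathcal S$, and Theorem~\ref{thm:gauss} gives $\widehat{\mathcal S}_N^{\,0}\Rightarrow\mathcal S$.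

To compare edge functions we need to know that no particle is too close to $1$ and that not too many are near it on the scale $1/\sigma_N$. This information comes for free from tightness. Expanding $\log\widehat{\mathcal S}_N=\alpha z-\frac{z^2}2\sum_i\xi_i^2+O(z^3)$ at $z=0$ gives
\begin{equation}\label{eq:key}
\alpha=\widehat{\mathcal S}_N'(0),\qquad\sum_i\xi_i^2=\widehat{\mathcal S}_N'(0)^2-\widehat{\mathcal S}_N''(0).
\end{equation}
Derivatives at $0$ are continuous functionals on $\mathcal H$. So if $(\widehat{\mathcal S}_N)$ is tight, then $\alpha$ and $\sum_i\xi_i^2$ are tight, and so is $\max_i|\xi_i|$, the $\xi_i$ being real.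

\begin{lemma}\label{lem:compare}
Let $(\widehat{\mathcal S}_N)$ be tight in $\mathcal H$. Let $\alpha'$ and $\xi_1',\dots,\xi_N'$ be real random variables such that $\sum_i\xi_i'^2$ is tight and, in probability, $\alpha'-\alpha\to0$ and $\Delta_N:=\sum_i|\xi_i-\xi_i'|(|\xi_i|+|\xi_i'|)\to0$. Then $d\big(e^{\alpha'z}\prod_iE(z\xi_i'),\widehat{\mathcal S}_N\big)\to0$ in probability.
\end{lemma}

\begin{proof}
We have $|E(v)|\le e^{4|v|^2}$: for $|v|\le\frac12$, $|\log E(v)|\le\sum_{k\ge2}|v|^k/k\le|v|^2$, and for $|v|\ge\frac12$, $|E(v)|\le e^{2|v|}\le e^{4|v|^2}$. Also $E'(v)=-ve^{-v}$, so $|E(z\xi)-E(z\xi')|\le|z|^2|\xi-\xi'|(|\xi|+|\xi'|)e^{|z|(|\xi|+|\xi'|)}$. Replacing the factors one at a time,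
\[
\Big|\prod_iE(z\xi_i)-\prod_iE(z\xi_i')\Big|\le e^{4|z|^2\sum_i(\xi_i^2+\xi_i'^2)}\,|z|^2\,e^{|z|\max_i(|\xi_i|+|\xi_i'|)}\,\Delta_N .
\]
The prefactor of $\Delta_N$ is tight uniformly for $z$ in a compact set. It remains to write the difference of the two functions as $e^{\alpha'z}\big(\prod_iE(z\xi_i')-\prod_iE(z\xi_i)\big)+(e^{\alpha'z}-e^{\alpha z})\prod_iE(z\xi_i)$.
\end{proof}

\begin{lemma}\label{lem:maps}
Let $\lambda\sim\mathbb P_t$ and let $(\widehat{\mathcal S}_N^{\,t}(\cdot;\lambda))$ be tight.
\begin{enumerate}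
\item[(a)] If $\varphi=\mathrm{id}+w/N$ with $w$ a fixed bounded real function on $I$, then $d\big(\widehat{\mathcal S}_N^{\,t}(\cdot;\varphi(\lambda)),\widehat{\mathcal S}_N^{\,t}(\cdot;\lambda)\big)\to0$ in probability.
\item[(b)] Let $\Psi$ be real analytic and injective on $\mathcal E_9$, increasing on $I$, with $\Psi(\pm1)=\pm1$, and let $\Psi$ push $\mu_t$ forward to $\mu_{t'}$. Then $d\big(\widehat{\mathcal S}_N^{\,t'}(\cdot;\Psi(\lambda)),\widehat{\mathcal S}_N^{\,t}(\cdot;\lambda)\big)\to0$ in probability.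
\end{enumerate}
\end{lemma}

\begin{proof}
We work on $\Omega$, whose probability tends to $1$. Primes denote the quantities attached to the mapped configuration, and $\sigma=(s_tN)^{2/3}$.

(a) From $1-\varphi(\lambda_i)=1-\lambda_i-w(\lambda_i)/N$ we get $\xi_i'=\xi_i/\big(1-\frac\sigma Nw(\lambda_i)\xi_i\big)$. Fix $\Lambda$. On $\{\max_i|\xi_i|\le\Lambda\}$ and for $N$ large, $|\xi_i'|\le2|\xi_i|$ and $|\xi_i'-\xi_i|\le C\frac\sigma N\xi_i^2$. The constant $\kappa_N$ is the same for both configurations, so $|\alpha'-\alpha|\le\sum_i|\xi_i'-\xi_i|\le C\frac\sigma N\sum_i\xi_i^2$, and $\Delta_N\le3\Lambda C\frac\sigma N\sum_i\xi_i^2$, $\sum_i\xi_i'^2\le4\sum_i\xi_i^2$. As $\sigma/N\to0$ and $\max_i|\xi_i|$, $\sum_i\xi_i^2$ are tight, Lemma~\ref{lem:compare} applies.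

(b) \emph{The scales match.} As $x\uparrow1$, $\mu_t([x,1])\sim\frac{2s_t}{3\pi}(1-x)^{3/2}$, likewise for $t'$, and $\mu_t([x,1])=\mu_{t'}([\Psi(x),1])$ with $1-\Psi(x)\sim\Psi'(1)(1-x)$, where $\Psi'(1)>0$ by injectivity. So $s_{t'}\Psi'(1)^{3/2}=s_t$, that is, $\sigma'\Psi'(1)=\sigma$ for $\sigma'=(s_{t'}N)^{2/3}$.

\emph{The zeros.} Let
\[
k(x)=\frac{\Psi'(1)}{1-\Psi(x)}-\frac1{1-x}.
\]
By injectivity $1-\Psi$ vanishes on $\mathcal E_9$ only at $1$, to first order, and the two poles at $1$ cancel. So $k$ is analytic on $\mathcal E_9$ and $\|k\|_8<\infty$. Now $\xi_i'=\frac1{\sigma'(1-\Psi(\lambda_i))}=\xi_i+\frac{k(\lambda_i)}\sigma$, whence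
\[
\Delta_N\le\frac C\sigma\sum_i\Big(2|\xi_i|+\frac C\sigma\Big)\le\frac{C\sqrt N}\sigma\Big(\sum_i\xi_i^2\Big)^{1/2}+\frac{CN}{\sigma^2}\to0,\qquad\sum_i\xi_i'^2\le2\sum_i\xi_i^2+\frac{CN}{\sigma^2},
\]
because $\sqrt N/\sigma=O(N^{-1/6})$.

\emph{The exponential factor.} The sum $\sum_i(\xi_i'-\xi_i)=\frac1\sigma\sum_ik(\lambda_i)$ may be of order $N^{1/3}$, and it must be compensated by the change in $\kappa_N$. By Lemma~\ref{lem:structure}(c) for both potentials and the push-forward property,
\[
\Psi'(1)V_{t'}'(1)-V_t'(1)=\int\Big[\frac{\Psi'(1)}{1-\Psi(x)}-\frac1{1-x}\Big]d\mu_t(x)=\int k\,d\mu_t ,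
\]
so $\kappa_N'-\kappa_N=\frac N\sigma\int k\,d\mu_t$. The compensation is exact: $\alpha'-\alpha=\frac1\sigma\big(\sum_ik(\lambda_i)-N\int k\,d\mu_t\big)=X_k/\sigma$, where $X_k$ here denotes the centered statistic of the function $k$. It is tight, so $\alpha'-\alpha\to0$ in probability, and Lemma~\ref{lem:compare} applies.
\end{proof}

\section{Independence of the edge and of linear statistics}\label{sec:indep}

We now carry out the argument of Section~\ref{sec:example} in general. In this section and in Proposition~\ref{prop:step}, the function $\widehat{\mathcal S}_N$ enters only through its tightness in a Polish space and through Lemma~\ref{lem:maps}.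

\begin{proposition}\label{prop:indep}
Let $(\widehat{\mathcal S}_N^{\,t})$ be tight under $\mathbb P_t$, and let $\Phi$ be bounded and Lipschitz on $\mathcal H$.
\begin{enumerate}
\item[(a)] Let $f$ be real and bounded analytic on $\mathcal E_{10}$, $w=\Xi^{-1}f$, $\varphi=\mathrm{id}+w/N$, and $\gamma_N=\beta N^2A_0+(1-\frac\beta2)N\int\log\varphi'\,d\mu_t$. Then $(\gamma_N)$ is bounded and
\[
\mathbb E_t\big[\mathbf 1_\Omega\Phi(\widehat{\mathcal S}_N^{\,t})e^{-\beta X_f}\big]=e^{-\gamma_N}\mathbb E_t\big[\Phi(\widehat{\mathcal S}_N^{\,t})\big]+o(1).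
\]
\item[(b)] Let $m\ge1$ and let $H$ be continuous on $\mathbb R^m$ with $\mathbf 1_\Omega H_N$ uniformly integrable, where $H_N=H(X_1,\dots,X_m)$. Then
\[
\mathbb E_t\big[\mathbf 1_\Omega\Phi(\widehat{\mathcal S}_N^{\,t})H_N\big]-\mathbb E_t\big[\Phi(\widehat{\mathcal S}_N^{\,t})\big]\,\mathbb E_t\big[\mathbf 1_\Omega H_N\big]\to0 .
\]
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Apply Lemma~\ref{lem:small} with $j=8$ to $f/\|f\|_{10}$ and $\tau=\|f\|_{10}$, which is admissible for $N$ large. By \eqref{eq:small}, $\gamma_N$ is bounded, and splitting $L=N\mu_t+M$ in the last term of \eqref{eq:L},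
\[
\mathcal L=\gamma_N-\beta X_f+\epsilon_N,\qquad\epsilon_N=\frac{\beta\tau^2}NX_g+\frac\beta2\iint K\,dM\,dM+\Big(1-\frac\beta2\Big)X_{\log\varphi'} .
\]
By \eqref{eq:small} and Lemma~\ref{lem:Ybounds}, $|\epsilon_N|\le\frac{C_f}N(1+Y)$ and $|X_f|\le C_f\sqrt Y$ on $\Omega$. The identity \eqref{eq:cov} reads
\[
\mathbb E_t\big[\Phi(\widehat{\mathcal S}_N^{\,t}(\cdot;\lambda));\lambda\in\varphi(I)^N\big]=e^{\gamma_N}\,\mathbb E_t\big[\mathbf 1_\Omega\Phi\big(\widehat{\mathcal S}_N^{\,t}(\cdot;\varphi(\lambda))\big)e^{-\beta X_f+\epsilon_N}\big].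
\]
For $N$ large $\varphi(I)\supset I_{\eta/2}$, so the left side is $\mathbb E_t[\Phi(\widehat{\mathcal S}_N^{\,t})]+o(1)$ by Lemma~\ref{lem:outliers}. On the right, $\epsilon_N\to0$ in probability since $Y$ is tight, and $\varphi(\lambda)$ may be replaced by $\lambda$ at the cost of an error tending to $0$ in probability, by Lemma~\ref{lem:maps}(a). The integrands before and after these replacements are bounded in $L^2$ by \eqref{eq:L2}, so their difference tends to $0$ in $L^1$.

(b) Subtracting a constant from $\Phi$ does not change the expression, so let $\Phi\ge0$. The vectors $(\widehat{\mathcal S}_N^{\,t},X_1,\dots,X_m)$ are tight. By Prokhorov's theorem it suffices to prove the claim along a subsequence on which they converge in law, to $(\mathcal F,Z)$ say. For $y\in\mathbb R^m$ apply (a) with $f=-\frac1\beta\sum_{k\le m}y_kT_k$, once to a bounded Lipschitz $\Phi_1\ge0$ and once to the constant $1$. Since $\gamma_N$ does not depend on the test function,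
\[
\mathbb E_t\big[\mathbf 1_\Omega\Phi_1(\widehat{\mathcal S}_N^{\,t})e^{\sum_ky_kX_k}\big]-\mathbb E_t\big[\Phi_1(\widehat{\mathcal S}_N^{\,t})\big]\,\mathbb E_t\big[\mathbf 1_\Omega e^{\sum_ky_kX_k}\big]\to0 .
\]
By \eqref{eq:L2} we may pass to the limit: $\mathbb E[\Phi_1(\mathcal F)e^{\langle y,Z\rangle}]=\mathbb E[\Phi_1(\mathcal F)]\,\mathbb E[e^{\langle y,Z\rangle}]<\infty$ for all $y$. A finite measure on $\mathbb R^m$ whose Laplace transform is finite everywhere is determined by it, so $\mathbb E[\Phi_1(\mathcal F);Z\in\cdot\,]=\mathbb E[\Phi_1(\mathcal F)]\,\mathbb P(Z\in\cdot\,)$. Nonnegative bounded Lipschitz functions determine finite measures on $\mathcal H$, so $\mathcal F$ and $Z$ are independent. By uniform integrability of $\mathbf 1_\Omega H_N$, the expression in (b) tends to $\mathbb E[\Phi(\mathcal F)H(Z)]-\mathbb E[\Phi(\mathcal F)]\,\mathbb E[H(Z)]=0$.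
\end{proof}

\section{Transport and the proof of Theorem~\ref{thm:main}}\label{sec:transport}

\subsection{The transport map}

The increasing map from $\mu_t$ to $\mu_{t'}$ is defined on $[-1,1]$ by matching distribution functions, but the particles live in the larger interval $I$ and we need an analytic map on an ellipse. We obtain it as the flow of an analytic vector field. Let
\[
Q(x)=\int_{-1}^x(h_1-h_0)(y)\sqrt{1-y^2}\,dy=\pi\,\partial_t\,\mu_t([-1,x]),\qquad x\in[-1,1].
\]
A point $x(u)$ keeps $\mu_u([-1,x(u)])$ constant if $\frac1\pi Q(x)+\rho_u(x)\,x'(u)=0$, so the vector field must be $v_u=-Q/(\pi\rho_u)$ on $(-1,1)$.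

\begin{lemma}\label{lem:flow}
There are $\delta_1,C>0$ such that for $|t-t'|\le\delta_1$ there is a real analytic map $\Psi:\mathcal E_{10}\to\mathcal E_{11}$ with $\Psi(\pm1)=\pm1$ that pushes $\mu_t$ forward to $\mu_{t'}$ and satisfies $|\Psi[x,y]-1|\le C|t-t'|\le\frac12$ on $\mathcal E_9^2$. In particular $\Psi$ is injective on $\mathcal E_9$ and increasing on $I$.
\end{lemma}

\begin{proof}
\emph{The vector field is analytic.} We have $Q(\pm1)=0$ because $\mu_0$ and $\mu_1$ have the same mass. Let $\tilde Q(z)=\int_1^z(h_1-h_0)R$ on $\mathcal E_{12}\setminus[-1,1]$. The integral of $(h_1-h_0)R$ over a loop around the cut is $\pm2iQ(1)=0$, so $\tilde Q$ is single-valued, with boundary values $\tilde Q(x\pm i0)=\pm iQ(x)$. Hence $\tilde Q/R$ has the same boundary value $Q(x)/\sqrt{1-x^2}$ from both sides and extends analytically across $(-1,1)$ by Morera's theorem. Since $\tilde Q$ vanishes at $\pm1$ and $|\tilde Q'(z)|\le C|z\mp1|^{1/2}$ nearby, $\tilde Q/R=O(|z\mp1|)$; the singularities at $\pm1$ are removable with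 value $0$. Thus $v_u=-\tilde Q/(Rh_u)$ is real analytic on $\mathcal E_{12}$, continuous in $u$, bounded together with its derivative on $\mathcal E_{11}$ uniformly in $u\in[0,1]$, vanishes at $\pm1$, and equals $-Q/(\pi\rho_u)$ on $(-1,1)$.

\emph{The flow.} Let $\Psi_u(x)$ solve $\partial_u\Psi_u=v_u(\Psi_u)$, $\Psi_t(x)=x$. A solution started in $\mathcal E_{10}$ moves by at most $C|u-t|$ while it stays in $\mathcal E_{11}$, so for $\delta_1$ small it exists and stays in $\mathcal E_{11}$ up to time $t'$. Let $\Psi=\Psi_{t'}$. It depends analytically on the initial point, is real at real points, fixes $\pm1$, and $|\Psi-\mathrm{id}|\le C|t-t'|$ on $\mathcal E_{10}$. Cauchy's estimate gives $|\Psi'-1|\le C|t-t'|$ on $\mathcal E_9$, and convexity gives the bound on $\Psi[x,y]$. By uniqueness, a real solution started in $(-1,1)$ cannot meet the constant solutions $\pm1$, and along it $\frac d{du}\mu_u([-1,\Psi_u(x)])=\frac1\pi Q(\Psi_u)+\rho_u(\Psi_u)v_u(\Psi_u)=0$. So $\mu_{t'}([-1,\Psi(x)])=\mu_t([-1,x])$, and the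 increasing bijection $\Psi$ of $[-1,1]$ pushes $\mu_t$ to $\mu_{t'}$.
\end{proof}

\begin{example}
For $V=\frac23x^4$ the interpolation is the family of Example~\ref{ex:quartic}, and $h_1-h_0=\frac23(4x^2-1)$. Since $\frac d{dx}\big[x(1-x^2)^{3/2}\big]=(1-4x^2)\sqrt{1-x^2}$, we get $Q=-\frac23x(1-x^2)^{3/2}$ and
\[
v_u(x)=\frac{x(1-x^2)}{3+u(4x^2-1)} .
\]
At the fixed point $1$, $\partial_u\log\Psi_u'(1)=v_u'(1)=-\frac2{3(1+u)}$, so $\Psi'(1)=\big(\frac{1+t}{1+t'}\big)^{2/3}$. With $s_t=2\sqrt2\,(1+t)$ this is the relation $s_{t'}\Psi'(1)^{3/2}=s_t$ found in the proof of Lemma~\ref{lem:maps}(b).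
\end{example}

\subsection{The density of the transport}

\begin{lemma}\label{lem:density}
There is $\delta\in(0,\delta_1]$ such that the following holds for $|t-t'|\le\delta$. Let $\Psi$ be as in Lemma~\ref{lem:flow}, $K=\log\Psi[x,y]$, $M=L-N\mu_t$ and
\[
F=\frac\beta2\iint K\,dM\,dM+\Big(1-\frac\beta2\Big)X_{\log\Psi'} .
\]
There are deterministic $C_N>0$ such that for bounded measurable $H$
\begin{equation}\label{eq:transport}
\mathbb E_{t'}\big[H(\lambda);\lambda\in\Psi(I)^N\big]=C_N\,\mathbb E_t\big[\mathbf 1_\Omega H(\Psi(\lambda))e^F\big].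
\end{equation}
Moreover, for each $m\ge1$ there is a quadratic polynomial $F^{(m)}$ in $X_1,\dots,X_m$, with coefficients independent of $N$, such that on $\Omega$
\begin{equation}\label{eq:Fbounds}
|F|,\ |F^{(m)}|\le\frac{\varepsilon_0}{8}(1+Y),\qquad|F-F^{(m)}|\le Cr^{-m/2}(1+Y).
\end{equation}
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:cov} with $\varphi=\Psi$. For $x\in[-1,1]$, the push-forward property and the Euler--Lagrange equalities give
\[
\int K(x,y)\,d\mu_t(y)=W_{t'}(\Psi(x))-W_t(x)=V_{t'}(\Psi(x))-\ell_{t'}-V_t(x)+\ell_t ,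
\]
so $A_1=\ell_t-\ell_{t'}$ on $[-1,1]$. The function $A_1$ is analytic on $\mathcal E_9$, because $K$ is analytic on $\mathcal E_9^2$ and $\Psi(\mathcal E_9)\subset\mathcal E_{11}$. Hence $A_1$ is constant on $I$, and $\int A_1\,dM=0$ on $\Omega$. Splitting $L=N\mu_t+M$ in the last term of \eqref{eq:L} and collecting the deterministic terms in $C_N$ gives \eqref{eq:transport}.

By Lemma~\ref{lem:flow}, $\|K\|_8$ and $\|\log\Psi'\|_8$ are at most $C|t-t'|$. Let $K_{kl}$ and $b_k$ be the Chebyshev coefficients of $K$ and $\log\Psi'$, and let $F^{(m)}=\frac\beta2\sum_{1\le k,l\le m}K_{kl}X_kX_l+(1-\frac\beta2)\sum_{1\le k\le m}b_kX_k$. Put $\Theta_m=\sum_{k>m}r^{-8k}|X_k|$. By (C2), $|F|$ and $|F^{(m)}|$ are at most $C|t-t'|(\Theta_0^2+\Theta_0)$, and $|F-F^{(m)}|\le C\Theta_m(\Theta_0+1)$. Now \eqref{eq:Yb2} gives \eqref{eq:Fbounds} for $\delta$ small, uniformly in $t,t'$.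
\end{proof}

Analyticity of $V$ across the edges was essential here. The Euler--Lagrange equality makes $A_1$ constant only on $[-1,1]$; particles do fall outside $[-1,1]$, and their contribution to \eqref{eq:L} is multiplied by $N$.

\subsection{One step, and the conclusion}

\begin{proposition}\label{prop:step}
Let $|t-t'|\le\delta$ and let $(\widehat{\mathcal S}_N^{\,t})$ be tight under $\mathbb P_t$. Then for every bounded Lipschitz $\Phi$ on $\mathcal H$,
\[
\mathbb E_{t'}\big[\Phi(\widehat{\mathcal S}_N^{\,t'})\big]-\mathbb E_t\big[\Phi(\widehat{\mathcal S}_N^{\,t})\big]\to0 .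
\]
\end{proposition}

\begin{proof}
Since $\Psi$ is increasing on $I$ and fixes $\pm1$, $\Psi(I)\supset I_{\eta'}$ for some $\eta'>0$, and $\mathbb P_{t'}(\lambda\in\Psi(I)^N)\to1$ by Lemma~\ref{lem:outliers}. So \eqref{eq:transport} gives
\begin{equation}\label{eq:step1}
\mathbb E_{t'}\big[\Phi(\widehat{\mathcal S}_N^{\,t'})\big]+o(1)=C_N\,\mathbb E_t\big[\mathbf 1_\Omega\Phi\big(\widehat{\mathcal S}_N^{\,t'}(\cdot;\Psi(\lambda))\big)e^F\big],\qquad C_N\,\mathbb E_t\big[\mathbf 1_\Omega e^F\big]\to1 .
\end{equation}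
As $Y$ is tight, there is $y_0$ with $\mathbb P_t(\Omega,Y\le y_0)\ge\frac12$ for large $N$, so $\mathbb E_t[\mathbf 1_\Omega e^F]\ge\frac12e^{-\varepsilon_0(1+y_0)/8}$ and $C_N$ is bounded. By \eqref{eq:Fbounds} and \eqref{eq:L2}, $\mathbf 1_\Omega e^F$ and $\mathbf 1_\Omega e^{F^{(m)}}$ are uniformly integrable. With Lemma~\ref{lem:maps}(b), the first relation in \eqref{eq:step1} becomes
\begin{equation}\label{eq:step2}
\mathbb E_{t'}\big[\Phi(\widehat{\mathcal S}_N^{\,t'})\big]=C_N\,\mathbb E_t\big[\mathbf 1_\Omega\Phi_Ne^F\big]+o(1),\qquad\Phi_N:=\Phi\big(\widehat{\mathcal S}_N^{\,t}(\cdot;\lambda)\big).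
\end{equation}
The functional $F$ involves all the $X_k$, so we truncate before using independence. By \eqref{eq:Fbounds} and Proposition~\ref{prop:moments},
\[
\mathbb E_t\big[\mathbf 1_\Omega|e^F-e^{F^{(m)}}|\big]\le Cr^{-m/2}\,\mathbb E_t\big[\mathbf 1_\Omega(1+Y)e^{\varepsilon_0(1+Y)/8}\big]\le Cr^{-m/2}
\]
uniformly in $N$, and Proposition~\ref{prop:indep}(b) applies to $H_N=e^{F^{(m)}}$. Therefore
\[
\limsup_{N\to\infty}\Big|\mathbb E_t\big[\mathbf 1_\Omega\Phi_Ne^F\big]-\mathbb E_t[\Phi_N]\,\mathbb E_t\big[\mathbf 1_\Omega e^F\big]\Big|\le2\|\Phi\|_\infty Cr^{-m/2}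
\]
for every $m$, so the limit is $0$. Multiply by the bounded $C_N$ and use \eqref{eq:step2} and the second relation in \eqref{eq:step1}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:reductions} we may take the right edge and $[a,b]=[-1,1]$. Let $0=t_0<t_1<\dots<t_n=1$ have mesh at most $\delta$. We show by induction that $\widehat{\mathcal S}_N^{\,t_j}\Rightarrow\mathcal S$ in $\mathcal H$ under $\mathbb P_{t_j}$. For $j=0$ this follows from Theorem~\ref{thm:gauss} and \eqref{eq:hat}. If it holds for $j$, then the sequence is tight, since $\mathcal H$ is Polish, and Proposition~\ref{prop:step} gives $\mathbb E_{t_{j+1}}\Phi(\widehat{\mathcal S}_N^{\,t_{j+1}})\to\mathbb E\,\Phi(\mathcal S)$ for all bounded Lipschitz $\Phi$, which is convergence in law. For $j=n$, \eqref{eq:hat} gives $\mathcal S_N\Rightarrow\mathcal S$.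
\end{proof}

\section{Proof of Theorem~\ref{thm:more}}\label{sec:more}

\subsection{Linear statistics}

Under the reflection of Section~\ref{sec:reductions}, $a_k$ becomes $(-1)^ka_k$, $h$ becomes $h(-\,\cdot)$ and $w$ becomes $-w(-\,\cdot)$, so the stated mean and variance are unchanged and we may take the right edge. Choose $r$ in Section~\ref{sec:notation} so close to $1$ that $f$ is also analytic and bounded on $\mathcal E_{12}$. The values of $f$ off $I$ do not matter, since $\mathbb P(\Omega)\to1$. Let $t=1$; by the proof of Theorem~\ref{thm:main}, $\widehat{\mathcal S}_N\Rightarrow\mathcal S$, so Proposition~\ref{prop:indep}(a) applies.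

We compute the limit of $\gamma_N$. With $\theta=1/N$, the first-order term of $A_0$ vanishes, and \eqref{eq:taylor} and $\log(1+v)=v-\frac{v^2}2+O(|v|^3)$ give
\[
N^2A_0\to-\frac12\Gamma(w),\qquad\Gamma(w)=\int V''w^2\,d\mu+\frac12\iint w[x,y]^2\,d\mu\,d\mu,
\]
while $N\int\log(1+w'/N)\,d\mu\to\int w'\,d\mu$. Replace $f$ by $-\frac y\beta f$ with $y\in\mathbb R$, which multiplies $w$ by $-\frac y\beta$. For bounded Lipschitz $\Phi$,
\[
\mathbb E\big[\mathbf 1_\Omega\Phi(\widehat{\mathcal S}_N)e^{yX_f}\big]\to\mathbb E[\Phi(\mathcal S)]\,\exp\Big(\frac{y^2}2\frac{\Gamma(w)}\beta+y\Big(\frac1\beta-\frac12\Big)\int w'\,d\mu\Big).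
\]
The pairs $(\widehat{\mathcal S}_N,X_f)$ are tight. By \eqref{eq:L2}, any limit point $(\mathcal F,Z)$ has $\mathbb E[\Phi(\mathcal F)e^{yZ}]$ equal to the right side, and by uniqueness of Laplace transforms, used as in Proposition~\ref{prop:indep}(b), it has the law of $(\mathcal S,\mathcal G)$ with $\mathcal G$ Gaussian, independent of $\mathcal S$, of mean $(\frac1\beta-\frac12)\int w'\,d\mu$ and variance $\Gamma(w)/\beta$. By \eqref{eq:hat} we may replace $\widehat{\mathcal S}_N$ by $\mathcal S_N$.

It remains to show $\Gamma(w)=\frac12\sum_kka_k^2$. We compute $\int(\Xi w)'w\,d\mu$ in two ways. Since $\partial_xw[x,y]=\frac{w'(x)-w[x,y]}{x-y}$ for $x\ne y$ and the diagonal is null for $\mu\otimes\mu$,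
\[
\int(\Xi w)'w\,d\mu=\int V''w^2\,d\mu+\int V'ww'\,d\mu-\iint\frac{(w'(x)-w[x,y])\,w(x)}{x-y}\,d\mu(x)\,d\mu(y).
\]
Averaging the last integrand with its image under $x\leftrightarrow y$ gives $\frac12(ww')[x,y]-\frac12w[x,y]^2$, and $\int V'ww'\,d\mu=\frac12\iint(ww')[x,y]\,d\mu\,d\mu$ by \eqref{eq:loop}. So $\int(\Xi w)'w\,d\mu=\Gamma(w)$. On the other hand, $(\Xi w)'=f'=\sum_kka_kU_{k-1}$ by Lemma~\ref{lem:xi} and (C3), and $w\,d\mu=\frac1\pi\sum_ka_kU_{k-1}\sqrt{1-x^2}\,dx$, so the orthogonality relation in (C3) gives $\frac12\sum_kka_k^2$.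

For functions $f_1,\dots,f_m$, the display above applied to $f=\sum_ly_lf_l$ gives the limit of $\mathbb E[\mathbf 1_\Omega\Phi(\widehat{\mathcal S}_N)e^{\sum_ly_lX_{f_l}}]$ for all $y\in\mathbb R^m$. The same argument identifies the limit as $\mathcal S$ and an independent Gaussian vector whose linear combinations have the stated means and variances.

\subsection{Two edges}

Let $\check V_t=V_t(-\,\cdot)$. Since $V_0$ is even, $(\check V_t)$ is the interpolating family of $\check V=V(-\,\cdot)$, and the sets $I$ and $\mathcal E_j$ are symmetric, so the same $r$ and $\eta$ serve for both families. Let $\widehat{\mathcal S}_N^{\,R,t}(\cdot;\lambda)=\widehat{\mathcal S}_N^{\,t}(\cdot;\lambda)$, and let $\widehat{\mathcal S}_N^{\,L,t}(\cdot;\lambda)$ be the function of Section~\ref{sec:edge} for the potential $\check V_t$ and the configuration $-\lambda$, which under $\mathbb P_t$ is distributed as the $\check V_t$-ensemble. Take a partition $(t_j)$ whose mesh is admissible for both $V$ and $\check V$. By the proof of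 Theorem~\ref{thm:main}, applied to $V$ and to $\check V$, each of the two functions converges in law under $\mathbb P_{t_j}$, so the pair is tight in $\mathcal H^2$. If $\varphi$ and $\Psi$ satisfy the hypotheses of Lemma~\ref{lem:maps} for the family $(V_t)$, then $x\mapsto-\varphi(-x)$ and $x\mapsto-\Psi(-x)$ satisfy them for $(\check V_t)$; here we use $\Psi(-1)=-1$. So both conclusions of Lemma~\ref{lem:maps} hold for the left function under the same maps, and hence for the pair. As noted at the start of Section~\ref{sec:indep}, the proofs of Propositions~\ref{prop:indep} and~\ref{prop:step} then apply without change to the pair, with $\Phi$ bounded and Lipschitz on $\mathcal H^2$. Summing the conclusions of Proposition~\ref{prop:step} over the $n$ steps compares $\mathbb E_1\Phi$ with $\mathbb E_0\Phi$, and \eqref{eq:hat} together with tightness lets us pass to $(\mathcal S_N^R,\mathcal S_N^L)$.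

\subsection{Sharp scaling}

The rescaled function is $\mathcal S_N(\theta_N\,\cdot)$ with $\theta_N=c_Ns_b^{2/3}$. If $\theta_N\to1$, it converges to $\mathcal S$ by Theorem~\ref{thm:main} and continuity of $(\theta,g)\mapsto g(\theta\,\cdot)$ on $(0,\infty)\times\mathcal H$.

For the converse we use a functional that scales: let $\zeta(g)\in[0,\infty]$ be the minimal modulus of a zero of $g\in\mathcal H$. It is continuous at every $g$ that has a zero and satisfies $g(0)\ne0$. Indeed, if $g_n\to g$ and $\epsilon>0$, then for large $n$ the function $g_n$ has no zero in $|z|\le\zeta(g)-\epsilon$ by uniform convergence, and has a zero within $\epsilon$ of a zero of $g$ of modulus $\zeta(g)$ by Hurwitz's theorem. Let $\zeta=\zeta(\mathcal S)$ and $\zeta_N=\zeta(\mathcal S_N)$. Almost surely $0<\zeta<\infty$, since $\mathcal S(0)=1$ and the Airy$_\beta$ process is nonempty. By the continuous mapping theorem $\zeta_N\Rightarrow\zeta$, and if $\mathcal S_N(\theta_N\,\cdot)\Rightarrow\mathcal S$, then also $\zeta_N/\theta_N\Rightarrow\zeta$.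 Suppose $\theta_N\to\theta\in[0,\infty]\setminus\{1\}$ along a subsequence.
\begin{itemize}
\item If $\theta=\infty$, then $\zeta_N/\theta_N\to0$ in probability because $\zeta_N$ is tight, contradicting $\zeta>0$.
\item If $\theta=0$, then for $x,\epsilon>0$, $\limsup\mathbb P(\zeta_N/\theta_N\le x)\le\limsup\mathbb P(\zeta_N\le\epsilon)\le\mathbb P(\zeta\le\epsilon)$, which tends to $0$ with $\epsilon$. So $\zeta_N/\theta_N\to\infty$ in probability, contradicting $\zeta<\infty$.
\item If $0<\theta<\infty$, then $\zeta/\theta$ and $\zeta$ have the same law, so $\mathbb P(\zeta>x)=\mathbb P(\zeta>\theta^nx)$ for all $x>0$ and $n\in\mathbb Z$. Letting $\theta^n\to\infty$, which is possible as $\theta\ne1$, gives $\mathbb P(\zeta>x)=0$ for all $x>0$, contradicting $\zeta>0$.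
\end{itemize}
Hence $\theta_N\to1$, that is, $c_N\to s_b^{-2/3}$. This completes the proof of Theorem~\ref{thm:more}.

\begin{thebibliography}{9}

\bibitem{LP}
Gaultier Lambert and Elliot Paquette,
\emph{Strong approximation of Gaussian $\beta$-ensemble characteristic polynomials: the edge regime and the stochastic Airy function},
arXiv:2009.05003 (2020).

\end{thebibliography}
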